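# Pseudocompact reflexive topologies on Boolean groups, without the Singular Cardinal Hypothesis

## 1. A first guess: the answer should depend on $|G|^\omega$

Take an infinite Boolean group $G$ that carries some pseudocompact group topology. Can we give it another group topology that is pseudocompact and reflexive, but *not* selectively pseudocompact? (The terms are recalled below.) A Boolean group is a vector space over $\mathbb F_2$, so up to isomorphism an infinite one is determined by its cardinality $\kappa$, and the question is about cardinals. Pseudocompactness is a condition on countable sets of coordinates, and a set of size $\kappa$ has $\kappa^\omega$ countable subsets. So one's first guess is: *yes when $\kappa^\omega=\kappa$, by bookkeeping; when $\kappa^\omega>\kappa$, the answer should depend on a hypothesis that controls such powers.*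

The question was raised in this spirit. Shakhmatov and Yáñez (*The impact of the Bohr topology on selective pseudocompactness*, arXiv:1801.09380, 2018), via Galindo–Macario, have the positive answer if $|G|\le 2^{2^{\mathfrak c}}$ or if the Singular Cardinal Hypothesis SCH holds, and they ask whether SCH can be omitted. (SCH says that $\lambda^{\operatorname{cf}\lambda}=\lambda^+$ for every singular $\lambda$ with $2^{\operatorname{cf}\lambda}<\lambda$. We will never use it.) We shall see that the first half of the guess is right and the second half is wrong: the answer is yes, in ZFC, for every $\kappa$ that qualifies.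

**Conventions.** All topological groups are Hausdorff. "Countable" means at most countable. Abelian groups are written additively, except the circle $\mathbb T$, and $\mathbb F_2$ is identified with $\{1,-1\}\subset\mathbb T$ when needed. We write $M^{(\tau)}$ for a direct sum of $\tau$ copies of $M$, and $M^\tau$ for the product.

**Definitions.** A group is *Boolean* if $x^2=e$ for all $x$. A space is *pseudocompact* if every continuous real-valued function on it is bounded. A point $x$ is an *accumulation point* of a sequence $\{x_n\}$ if $\{n:x_n\in V\}$ is infinite for each neighborhood $V$ of $x$. A space is *selectively pseudocompact* if for every sequence $\{U_n\}$ of non-empty open sets one can choose $x_n\in U_n$ so that $\{x_n\}$ has an accumulation point. For an abelian topological group $G$, the dual $\widehat G$ is the group of continuous homomorphisms $G\to\mathbb T$ (continuous *characters*) with the compact-open topology. The group $G$ is *reflexive* if $\alpha_G:G\to\widehat{\widehat G}$, $\alpha_G(g)(h)=h(g)$, is a topological isomorphism. A subgroup $H\le G$ is *h-embedded* if every homomorphism $H\to\mathbb T$ extends to a continuous character of $G$.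

For an example of failure of the last notion, let $G=\mathbb F_2^\omega$ with the product topology and $H=\mathbb F_2^{(\omega)}$. The homomorphism $H\to\mathbb F_2$ that sends each unit vector to $1$ does not extend continuously, because a continuous character of $\mathbb F_2^\omega$ depends on finitely many coordinates only.

Let us test the guess on topologies that are at hand.

*The compact topology.* If $\kappa=2^\tau$, then $G\cong\mathbb F_2^\tau$ as a group. The product topology is compact, and it is reflexive by Pontryagin duality. But every sequence in a compact space has an accumulation point, so this topology is selectively pseudocompact. The third requirement fails.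

*The topology of all characters.* Make every homomorphism $G\to\mathbb F_2$ continuous, and no more. Then all subgroups are h-embedded. But take a basis $X$ of $G$ and a countably infinite $C\subset X$. The $C$-coordinates give a continuous map $G\to\mathbb F_2^C$ with image $\mathbb F_2^{(C)}$, which is dense and proper in $\mathbb F_2^C$, hence not compact. A metrizable pseudocompact space is compact (otherwise it has an infinite closed discrete subset, on which Tietze's theorem produces an unbounded continuous function). So this topology is not pseudocompact.

*The smallest $\kappa$.* Which $\kappa$ qualify at all? Here we need the structure of pseudocompact groups.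

**Fact (Comfort–Ross, *Pseudocompactness and uniform continuity in topological groups*, Pacific J. Math. 16 (1966)).** A pseudocompact group is precompact, that is, finitely many translates of any neighborhood of the identity cover it. Consequently it is a dense topological subgroup of a compact group.

We recall the reason in the abelian case. If finitely many translates of a neighborhood $U$ of $0$ never cover, choose inductively $x_n\notin\bigcup_{i<n}(x_i+U)$, and let $V$ be a symmetric open neighborhood of $0$ with $V+V+V+V\subset U$. A set $x+V$ meets at most one $x_n+V$: if it met the $n$-th and the $m$-th with $n>m$, then $x_n-x_m\in V+V+V+V\subset U$. So the sets $x_n+V$ form a locally finite family. As topological groups are completely regular, there are continuous $f_n\ge0$ with $f_n(x_n)=n$ that vanish off $x_n+V$, and $\sum f_n$ is continuous and unbounded. The last sentence of the Fact is the existence of the completion.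

**Lemma 1.** Let $P$ be an infinite pseudocompact Boolean group. Then there is an infinite cardinal $\tau$ such that $P$ is, up to topological isomorphism, a dense subgroup of $\mathbb F_2^\tau$ that projects onto $\mathbb F_2^C$ for every countable $C\subset\tau$. In particular $\mathfrak c\le|P|\le2^\tau$.

*Proof.* By the Fact, $P$ is dense in a compact group $K$. The relations $2x=0$ and $x+y=y+x$ hold on a dense subgroup, so on $K$. Every continuous character of $K$ squares to $1$, so the discrete group $\widehat K$ is an $\mathbb F_2$-space $\mathbb F_2^{(\tau)}$, and $K\cong\widehat{\widehat K}\cong\mathbb F_2^\tau$ by Pontryagin duality. As $P$ is infinite, so is $\tau$. For countable $C\subset\tau$ the projection of $P$ to $\mathbb F_2^C$ is pseudocompact (a continuous image of a pseudocompact space) and metrizable, hence compact. It is also dense, so it is all of $\mathbb F_2^C$. With $C$ infinite this gives $|P|\ge\mathfrak c$. $\square$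

So the smallest qualifying cardinal is $\kappa=\mathfrak c$, realized by $\mathbb F_2^\omega$, and neither topology above works there. Here is the theorem we are after.

**Theorem A (ZFC).** Let $G$ be an infinite Boolean group admitting a pseudocompact group topology. Then $G$ admits a pseudocompact reflexive group topology which is not selectively pseudocompact. Moreover, in this topology every homomorphism from a countable subgroup of $G$ to $\mathbb T$ extends to a continuous character of $G$, and every compact subset of $G$ is finite.

Sections 2–5 prove it. Sections 6–9 determine the weights and extend the result to torsion abelian groups.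

## 2. Pairings that interpolate on countable subgroups

The two tests pull in opposite directions. The compact topology has few characters and many points; the topology of all characters has the reverse. We ask for enough of both, but only over countable subgroups.

**Definition.** A bilinear map $b:G\times A\to\mathbb F_2$ of $\mathbb F_2$-vector spaces is *$\omega$-perfect* if

* (P1) for every countable subgroup $H\le G$ and every homomorphism $f:H\to\mathbb F_2$ there is $a\in A$ with $b(h,a)=f(h)$ for all $h\in H$;
* (P2) for every countable subgroup $C\le A$ and every homomorphism $f:C\to\mathbb F_2$ there is $g\in G$ with $b(g,c)=f(c)$ for all $c\in C$.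

The notion is symmetric in $G$ and $A$. For finite $V$, evaluation $V\times\operatorname{Hom}(V,\mathbb F_2)\to\mathbb F_2$ is $\omega$-perfect. For a non-example, let $G=\mathbb F_2^{(\omega)}$, $A=\mathbb F_2^\omega$ and $b(g,a)=\sum_n g_na_n$. Here (P1) holds, since every functional on $G$ is some $b(\cdot,a)$. But (P2) fails for $C=\operatorname{span}\{e_n:n\in\omega\}\le A$ and $f(e_n)=1$ for all $n$, since $g$ would need infinitely many non-zero coordinates.

Two lemmas are stated in slightly more generality than we need now, because they return in Section 9.

**Lemma 2.** Let $K_x$ ($x\in X$) be finite discrete non-empty spaces and let $G\subset\prod_{x\in X}K_x$ project onto $\prod_{x\in C}K_x$ for every countable $C\subset X$. Then $G$ is pseudocompact.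

*Proof.* Taking $C$ finite, we see that $G$ is dense. Suppose $f:G\to\mathbb R$ is continuous and unbounded. For each $n$ the set $\{|f|>n\}$ is open and non-empty in $G$, so it contains $U_n\cap G$ for some non-empty basic clopen $U_n\subset\prod K_x$ depending on finitely many coordinates. Let $C$ be a countable set containing the coordinates of all $U_n$, and let $\pi_C$ be the projection to $K_C=\prod_{x\in C}K_x$. Pick $p_n\in\pi_C(U_n)$. Since $K_C$ is compact, there is $p\in K_C$ each of whose neighborhoods contains $p_n$ for infinitely many $n$, hence meets $\pi_C(U_n)$ for infinitely many $n$. By hypothesis there is $g\in G$ with $\pi_C(g)=p$.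

Let $W$ be a basic neighborhood of $g$ in the product. Then $\pi_C(W)$ is a neighborhood of $p$, so $\pi_C(W)\cap\pi_C(U_n)\ne\emptyset$ for infinitely many $n$. For such $n$ take a point of this intersection and extend it outside $C$ by the coordinates of $g$. The extended point lies in $W$ (a box around $g$) and in $U_n$ (which does not restrict coordinates outside $C$). So $W\cap U_n$ is non-empty and open, and by density it meets $G$. Hence $|f|$ takes values greater than $n$ on $W\cap G$ for infinitely many $n$. So $f$ is unbounded on every neighborhood of $g$, which contradicts continuity at $g$. $\square$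

**Lemma 3.** Let $p$ be a prime and let $W$ be an $\mathbb F_p$-space spanned by a vector $z$ and a linearly independent sequence $y_0,y_1,\dots$. There is a linear $f:W\to\mathbb F_p$ with $f(z)=0$ and $f(y_n)=1$ for all but finitely many $n$.

*Proof.* If $z=\sum_{n\in F}c_ny_n$ with $F$ finite, the $y_n$ form a basis of $W$; put $f(y_n)=0$ for $n\in F$ and $f(y_n)=1$ for $n\notin F$. Then $f(z)=0$. If $z\notin\operatorname{span}\{y_n\}$, then $z,y_0,y_1,\dots$ form a basis; put $f(z)=0$ and $f(y_n)=1$ for all $n$. $\square$

Now let $b:G\times A\to\mathbb F_2$ be $\omega$-perfect with $G,A$ infinite. Let $\mathcal T_A$ be the coarsest topology on $G$ making all $b(\cdot,a)$, $a\in A$, continuous. A base at $0$ consists of the subgroups $N_F=\{g:b(g,a)=0\ \forall a\in F\}$ with $F\subset A$ finite. Define $\mathcal T_G$ on $A$ symmetrically. If $g\ne0$, then (P1) for $\{0,g\}$ gives $a$ with $b(g,a)=1$; likewise, by (P2), for $a\neq 0$. So $b$ is nondegenerate on both sides, and both topologies are Hausdorff group topologies.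

**Proposition 4.** Let $b:G\times A\to\mathbb F_2$ be $\omega$-perfect with $G,A$ infinite. Then $(G,\mathcal T_A)$ is pseudocompact, reflexive and not selectively pseudocompact; its continuous characters are exactly the maps $b(\cdot,a)$; all its countable subgroups are h-embedded; and its compact subsets are finite. Its dual is $(A,\mathcal T_G)$, which has the same properties.

**Step (i): pseudocompactness, from (P2).** Let $X$ be a basis of $A$. Each $b(\cdot,a)$ is a finite sum of maps $b(\cdot,x)$ with $x\in X$, so $g\mapsto(b(g,x))_{x\in X}$ is a topological embedding of $(G,\mathcal T_A)$ into $\mathbb F_2^X$ (injective by nondegeneracy). Given countable $C\subset X$ and $t\in\mathbb F_2^C$, apply (P2) to $\operatorname{span}C$ and the linear map sending $c$ to $t_c$: some $g$ has $b(g,c)=t_c$ for all $c\in C$. So $G$ projects onto $\mathbb F_2^C$, and Lemma 2 applies.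

**Step (ii): the continuous characters are the maps $b(\cdot,a)$.** A character $\chi$ of $G$ satisfies $\chi(x)^2=\chi(2x)=1$, so it takes values in $\{\pm1\}=\mathbb F_2$. If it is continuous, $\ker\chi$ is open, so it contains $N_F$ for some finite $F$. A linear functional that vanishes on the common kernel of finitely many functionals is a linear combination of them. So $\chi=\sum_{a\in F}c_a\,b(\cdot,a)=b\bigl(\cdot,\sum_{a\in F} c_aa\bigr)$. The converse is clear. By nondegeneracy $a\mapsto b(\cdot,a)$ is injective, so $\widehat G=A$ algebraically. A homomorphism from a countable subgroup of $G$ to $\mathbb T$ also has values in $\{\pm1\}$, so by (P1) it extends to a continuous character.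

**Step (iii): a linearly independent sequence $\{x_n\}$ in $G$ has no accumulation point.** Let $g\in G$. The group $L=\operatorname{span}(\{g\}\cup\{x_n:n\in\mathbb N\})$ is countable. Lemma 3 with $p=2$ gives $f:L\to\mathbb F_2$ with $f(g)=0$ and $f(x_n)=1$ for all but finitely many $n$. By (P1), $f=b(\cdot,a)|_L$ for some $a$. The open neighborhood $\{x\in G:b(x,a)=0\}$ of $g$ contains $x_n$ for only finitely many $n$.

**Step (iv): compact subsets are finite.** An infinite subset of an $\mathbb F_2$-space contains an infinite linearly independent sequence: since finite-dimensional subspaces are finite, one can always choose the next vector outside the span of the previous ones. In a compact set this sequence would have an accumulation point, contrary to (iii). By symmetry, compact subsets of $(A,\mathcal T_G)$ are finite.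

**Step (v): reflexivity.** By (ii) and (iv), $\widehat G$ is $A$ with the topology of uniform convergence on finite sets, that is, pointwise convergence on $G$. Since the values lie in the discrete set $\{\pm1\}$, this is $\mathcal T_G$. By the symmetric statement, $\widehat{(A,\mathcal T_G)}=(G,\mathcal T_A)$, where $g$ is identified with the character $b(g,\cdot)$. Since $\alpha_G(g)$ is the character $a\mapsto b(g,a)$, under these identifications $\alpha_G$ is the identity of $(G,\mathcal T_A)$. So it is a topological isomorphism.

**Step (vi): failure of selective pseudocompactness.** The plan is to choose open sets such that *any* selection is linearly independent. Choose linearly independent $a_0,a_1,\dots$ in $A$ and let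
$$U_n=\{x\in G:\ b(x,a_n)=1,\ b(x,a_i)=0\text{ for }i<n\}.$$
This set is open, and non-empty by (P2). Let $x_n\in U_n$ be arbitrary. If $F\subset\mathbb N$ is finite and non-empty with $k=\min F$, then $b\bigl(\sum_{n\in F}x_n,a_k\bigr)=b(x_k,a_k)+\sum_{n\in F,\,n>k}b(x_n,a_k)=1+0=1$. So $\sum_{n\in F}x_n\ne0$, the sequence is independent, and by (iii) it has no accumulation point.

The last sentence of the proposition follows from (v) and the symmetry of the hypotheses. $\square$

It remains to find, for each qualifying $\kappa$, an $\omega$-perfect pairing $G\times A\to\mathbb F_2$ with $|G|=\kappa$ and $A$ infinite.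

## 3. The cardinal function $m$ and a chain of length $\omega_1$

How many functionals does (P1) require? On a basis of $G$ this is a question about functions to $\{0,1\}$.

**Definition.** For an infinite set $X$, a family $D\subset\{0,1\}^X$ is *countably full* if every function from a countable subset of $X$ to $\{0,1\}$ extends to a member of $D$. For $|X|=\lambda\ge\omega$, let $m(\lambda)$ be the least size of a countably full $D\subset\{0,1\}^X$.

The functions that vanish off a countable set form a countably full family. The functions of finite support do not: the constant $1$ on a countably infinite set does not extend. Every infinite $\lambda$ satisfies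
$$m(\lambda)\le\lambda^\omega, \tag{1}$$
since there are at most $\lambda^\omega\cdot2^\omega=\lambda^\omega$ countable partial functions $\lambda\to\{0,1\}$, and we may choose one extension for each.

**Lemma 5.** For infinite cardinals: $m(\lambda)\ge\mathfrak c$; $\lambda\le\mu$ implies $m(\lambda)\le m(\mu)$; $\lambda\le2^{m(\lambda)}$; and $m(\mathfrak c)=\mathfrak c$.

*Proof.* A countably full family induces all $2^\omega$ functions on a fixed countably infinite subset, so it has at least $\mathfrak c$ members. The restriction of a countably full family to an infinite subset is countably full, which gives monotonicity. A countably full $D$ separates the points of $X$, so $x\mapsto(d(x))_{d\in D}$ is injective and $|X|\le2^{|D|}$. Finally, by (1), $m(\mathfrak c)\le\mathfrak c^\omega=\mathfrak c$. $\square$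

**Lemma 6.** Let $V$ be an infinite $\mathbb F_2$-space. There is $D\subset\operatorname{Hom}(V,\mathbb F_2)$ with $|D|\le m(|V|)$ such that every homomorphism from a countable subgroup of $V$ to $\mathbb F_2$ extends to a member of $D$.

*Proof.* Let $X$ be a basis of $V$; then $|X|=|V|$ and $\operatorname{Hom}(V,\mathbb F_2)=\{0,1\}^X$. Let $D$ be countably full of size $m(|X|)$. A countable subgroup lies in $\operatorname{span}C$ for some countable $C\subset X$. A homomorphism on it extends linearly to $\operatorname{span}C$, and its values on $C$ extend to a member of $D$. $\square$

To build a pairing, we start from any two spaces. Adding to $A$ one new vector for each functional in a family as in Lemma 6 secures (P1) for the present $G$. But $A$ has grown, so (P2) now requires new vectors in $G$, and so on. Stopping after $\omega$ rounds is not enough: a subgroup of $\bigcup_nG_n$ spanned by one vector from each $G_{n+1}\setminus G_n$ is countable and lies in no $G_n$. After $\omega_1$ rounds every countable subgroup lies in an earlier stage.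

**Lemma 7.** If $\kappa,\sigma$ are infinite, $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$, then there is an $\omega$-perfect $b:G\times A\to\mathbb F_2$ with $|G|=\kappa$ and $|A|=\sigma$.

*Proof.* By Lemma 5, $\kappa,\sigma\ge\mathfrak c\ge\omega_1$. For $\alpha\le\omega_1$ we define increasing chains of spaces $G_\alpha$, $A_\alpha$ with $|G_\alpha|=\kappa$, $|A_\alpha|=\sigma$, and bilinear maps $b_\alpha:G_\alpha\times A_\alpha\to\mathbb F_2$ that extend each other. Let $G_0=\mathbb F_2^{(\kappa)}$, $A_0=\mathbb F_2^{(\sigma)}$, $b_0=0$. At limit stages take unions; these are unions of at most $\omega_1$ sets, so the cardinalities remain $\kappa$ and $\sigma$.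

Given stage $\alpha$, Lemma 6 provides $D_\alpha\subset\operatorname{Hom}(G_\alpha,\mathbb F_2)$ with $|D_\alpha|\le m(\kappa)\le\sigma$ and $E_\alpha\subset\operatorname{Hom}(A_\alpha,\mathbb F_2)$ with $|E_\alpha|\le m(\sigma)\le\kappa$. Put
$$G_{\alpha+1}=G_\alpha\oplus\mathbb F_2^{(E_\alpha)},\qquad A_{\alpha+1}=A_\alpha\oplus\mathbb F_2^{(D_\alpha)},$$
$$b_{\alpha+1}(g+u,\,a+v)=b_\alpha(g,a)+\sum_{d\in D_\alpha}v_d\,d(g)+\sum_{e\in E_\alpha}u_e\,e(a).$$
The sums are finite, each term is bilinear, and for $u=v=0$ we get $b_\alpha$. The cardinalities are again $\kappa$ and $\sigma$. Let $G,A,b$ be the objects at stage $\omega_1$.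

For (P1), let $H\le G$ be countable. Since $\omega_1$ has uncountable cofinality, $H\le G_\alpha$ for some $\alpha<\omega_1$. A homomorphism $f:H\to\mathbb F_2$ extends to some $d\in D_\alpha$. The basis vector $v\in\mathbb F_2^{(D_\alpha)}\subset A$ corresponding to $d$ satisfies $b(g,v)=d(g)$ for all $g\in G_\alpha$, so $b(h,v)=f(h)$ on $H$. (P2) is proved in the same way with $E_\alpha$. $\square$

Now the first half of the guess can be confirmed. If $\kappa^\omega=\kappa$, then $m(\kappa)\le\kappa$ by (1), so Lemma 7 with $\sigma=\kappa$ and Proposition 4 give the desired topology. This covers $\kappa=\mathfrak c$, and every $\kappa=2^\lambda$ with $\lambda$ infinite.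

## 4. The inequality $m(\tau)\le\kappa\le2^\tau$ and a surplus power $\tau^\omega$

For general $\kappa$ we need an infinite $\sigma$ with
$$m(\kappa)\le\sigma\qquad\text{and}\qquad m(\sigma)\le\kappa. \tag{2}$$
What do we know about $\kappa$? If $P$ is a pseudocompact Boolean group of size $\kappa$, then Lemma 1 places $P$ inside $\{0,1\}^\tau$ as a set that projects onto $\{0,1\}^C$ for all countable $C$. This says exactly that $P$ is countably full. Hence
$$m(\tau)\le\kappa\le2^\tau\qquad\text{for some infinite }\tau. \tag{3}$$

The sensible attempts are as follows.

*Take $\sigma=\tau$.* Then $m(\sigma)\le\kappa$ is given, but we need $m(\kappa)\le\tau$. This can fail outright: for $P=\mathbb F_2^\omega$ we have $\tau=\omega$, $\kappa=\mathfrak c$ and $m(\kappa)=\mathfrak c>\tau$. From $\kappa\le2^\tau$ we shall derive only $m(\kappa)\le m(2^\tau)\le\tau^\omega$.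

*Take $\sigma=\tau^\omega$.* Then $m(\kappa)\le\sigma$ holds by that estimate, but we need $m(\tau^\omega)\le\kappa$. The counting bound (1) gives $m(\tau^\omega)\le(\tau^\omega)^\omega=\tau^\omega$, and nothing in (3) tells us directly that $\tau^\omega\le\kappa$. This is the exact point at which counting stops: the number of countable subsets of $\tau$ has entered, and we have no bound on it by $\kappa$.

The way past it is that the power $\tau^\omega$, which is an obstacle when we *count*, is invisible to $m$: we shall prove $m(\tau^\omega)=m(\tau)$. Consider $f\in\lambda^\omega$, an $\omega$-sequence of elements of $\lambda$. If $g:\lambda\to\{0,1\}^\omega$ relabels the elements of $\lambda$ by points of the Cantor set, then $g\circ f$ lies in $(\{0,1\}^\omega)^\omega$, a set of size $\mathfrak c$, no matter how big $\lambda$ is. One fixed $g$ cannot keep all of $\lambda^\omega$ apart if $\lambda$ is large. But to test countable fullness we look at countably many sequences at a time, they mention only countably many elements of $\lambda$, and some $g$ from a countably full family is injective on those.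

## 5. $m(2^\lambda)\le\lambda^\omega$, $m(\lambda^\omega)=m(\lambda)$, and the proof of Theorem A

**Lemma 8.** For every infinite cardinal $\lambda$: (b) $m(2^\lambda)\le\lambda^\omega$; (c) $m(\lambda^\omega)=m(\lambda)$.

*Proof of (b).* The aim is a small countably full family on $X=\{0,1\}^\lambda$, using that countably many points of $X$ are told apart by countably many coordinates. For each countably infinite $S\subset\lambda$ the set $\{0,1\}^S$ has size $\mathfrak c$; by Lemma 5 fix a countably full $E_S\subset\{0,1\}^{\{0,1\}^S}$ of size $\mathfrak c$. Consider all maps $x\mapsto\varphi(x|_S)$ with $S$ as above and $\varphi\in E_S$. There are at most $\lambda^\omega\cdot\mathfrak c=\lambda^\omega$ of them.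

Let $P\subset X$ be countable and $p:P\to\{0,1\}$. For each pair of distinct points of $P$ pick a coordinate at which they differ, and let $S$ be a countably infinite set containing these coordinates. Then $x\mapsto x|_S$ is injective on $P$, so $x|_S\mapsto p(x)$ is a well-defined function on the countable set $\{x|_S:x\in P\}$. It extends to some $\varphi\in E_S$, and $x\mapsto\varphi(x|_S)$ extends $p$.

*Proof of (c).* Since $\lambda\le\lambda^\omega$, "$\ge$" is monotonicity. For "$\le$" we build a countably full family on $\lambda^\omega$ of size $m(\lambda)$.

First, the relabelings. Since $|\lambda\times\omega|=\lambda$, there is a countably full $D\subset\{0,1\}^{\lambda\times\omega}$ of size $m(\lambda)$. View its members as functions $g:\lambda\to\{0,1\}^\omega$. A function from a countable $R\subset\lambda$ to $\{0,1\}^\omega$ is a function $R\times\omega\to\{0,1\}$ with countable domain, so it extends to a member of $D$.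

Next, the family. For $g\in D$ define
$$g_*:\lambda^\omega\to Z:=(\{0,1\}^\omega)^\omega,\qquad g_*(f)=g\circ f.$$
As $|Z|=\mathfrak c$, fix a countably full $E\subset\{0,1\}^Z$ of size $\mathfrak c$. The family $\{e\circ g_*:e\in E,\ g\in D\}$ has size at most $\mathfrak c\cdot m(\lambda)=m(\lambda)$.

Finally, countable fullness. Let $P\subset\lambda^\omega$ be countable and $p:P\to\{0,1\}$. The set $R=\bigcup_{f\in P}f(\omega)$ is countable, so there is an injection $R\to\{0,1\}^\omega$, and some $g\in D$ extends it. If $f\ne f'$ in $P$, then $f(n)\ne f'(n)$ for some $n$, so $g(f(n))\ne g(f'(n))$. Hence $g_*$ is injective on $P$. The function $p\circ(g_*|_P)^{-1}$ on the countable set $g_*(P)$ extends to some $e\in E$, and $e\circ g_*$ extends $p$. $\square$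

**Lemma 9.** If $\kappa,\tau$ are infinite and $m(\tau)\le\kappa\le2^\tau$, then $m(m(\kappa))\le\kappa$. In particular $m(m(\kappa))\le\kappa$ whenever $\kappa$ is the cardinality of an infinite pseudocompact Boolean group.

*Proof.* By monotonicity and Lemma 8(b), $m(\kappa)\le m(2^\tau)\le\tau^\omega$. Apply $m$ and use Lemma 8(c):
$$m(m(\kappa))\le m(\tau^\omega)=m(\tau)\le\kappa.$$
The second statement follows from (3). $\square$

*Proof of Theorem A.* Let $\kappa=|G|$. By Lemma 9, $\sigma:=m(\kappa)$ satisfies $m(\sigma)\le\kappa$, so (2) holds, and $\sigma\ge\mathfrak c$ is infinite. Lemma 7 gives an $\omega$-perfect pairing $G'\times A\to\mathbb F_2$ with $|G'|=\kappa$ and $|A|=\sigma$. As $G\cong G'$, the topology of Proposition 4 can be transported to $G$. It has all the required properties. $\blacksquare$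

Let us confront the second half of the guess with a case. Suppose $\mathfrak c<\aleph_\omega<2^{\mathfrak c}$, and let $\kappa=\aleph_\omega$. By König's theorem $\kappa^\omega>\kappa$. This $\kappa$ qualifies: since $m(\mathfrak c)=\mathfrak c$, some subgroup of $\mathbb F_2^{\mathfrak c}$ of size $\aleph_\omega$ contains a countably full family, and it is pseudocompact by Lemma 2. And although $\kappa^\omega>\kappa$, we have $m(\aleph_\omega)\le m(2^{\mathfrak c})\le\mathfrak c^\omega=\mathfrak c$. So $\sigma=\mathfrak c$ satisfies (2): the partner has size $\mathfrak c$, and $\kappa^\omega$ is irrelevant. The quantity that matters is $m(\kappa)$.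

## 6. Weights of the Boolean topologies

The *weight* $w$ of a space is the least size of a base. The inequalities (2) turn out to be necessary as well.

**Theorem B (classification and weights, Boolean case).** Let $G$ be a Boolean group with $|G|=\kappa\ge\omega$.

1. For infinite $\sigma$, $G$ has a pseudocompact group topology of weight $\sigma$ with all countable subgroups h-embedded if and only if $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$. Every such topology is reflexive, is not selectively pseudocompact and has only finite compact subsets. Its dual is again pseudocompact, reflexive and not selectively pseudocompact, with all countable subgroups h-embedded.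
2. The following are equivalent: $G$ has a pseudocompact group topology; $G$ has a topology as in 1 for some $\sigma$; $m(m(\kappa))\le\kappa$. In that case the possible weights in 1 form an interval of cardinals with least element $m(\kappa)$.

**Step 1: the weight of $\mathcal T_A$.** We show $w(G,\mathcal T_A)=|A|$ for every $\omega$-perfect pairing with $G,A$ infinite. By Step (i) of Proposition 4, $G$ embeds into $\mathbb F_2^X$ with $|X|=|A|$, so $w\le|A|$. Conversely, the members containing $0$ of a base of size $w$ form a base $\mathcal B$ at $0$ with $|\mathcal B|\le w$. For each $B\in\mathcal B$ fix a finite $F_B\subset A$ with $N_{F_B}\subset B$. Let $a\in A$. The open set $\ker b(\cdot,a)$ contains some $B\in\mathcal B$, hence $N_{F_B}$. So $b(\cdot,a)$ is a linear combination of the $b(\cdot,c)$, $c\in F_B$, and by nondegeneracy $a\in\operatorname{span}F_B$. Thus $A$ is covered by $|\mathcal B|$ finite sets. Since $A$ is infinite, $\mathcal B$ is infinite and $|A|\le|\mathcal B|\le w$.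

**Step 2: sufficiency in 1.** If $m(\kappa)\le\sigma$ and $m(\sigma)\le\kappa$, Lemma 7 gives an $\omega$-perfect pairing with sizes $\kappa,\sigma$. By Proposition 4 and Step 1, $\mathcal T_A$ is pseudocompact with countable subgroups h-embedded and has weight $\sigma$.

**Step 3: every topology as in 1 comes from an $\omega$-perfect pairing.** Let $G$ carry a pseudocompact topology of weight $\sigma$ with all countable subgroups h-embedded. It is precompact, so its topology is generated by its group $A$ of continuous characters (Comfort–Ross, *Topologies induced by groups of characters*, Fund. Math. 55 (1964)); in our case this is visible from Lemma 1, since the coordinates of $\mathbb F_2^\tau$ are characters. The characters take values in $\{\pm1\}$, so $A$ is an $\mathbb F_2$-space, and we have the evaluation pairing $G\times A\to\mathbb F_2$. Also $A$ is infinite: otherwise $G$, whose Hausdorff topology is generated by $A$, would embed in the finite group $\mathbb F_2^A$. The topology is $\mathcal T_A$.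

(P1) is h-embeddedness. For (P2), let $C\le A$ be countable with basis $C_0$, and consider the continuous homomorphism $\Phi:G\to\mathbb F_2^{C_0}$, $g\mapsto(c(g))_{c\in C_0}$. Its image is dense: if for some finite $F\subset C_0$ the image in $\mathbb F_2^F$ were a proper subspace, a non-zero functional would vanish on it, which is a non-trivial linear relation among the independent characters in $F$. The image is also pseudocompact and metrizable, hence compact, hence all of $\mathbb F_2^{C_0}$. A homomorphism $f:C\to\mathbb F_2$ is determined by its values on $C_0$, and a $g$ with $\Phi(g)=(f(c))_{c\in C_0}$ satisfies $c(g)=f(c)$ for all $c\in C$.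

**Step 4: the remaining properties and necessity.** By Step 3 and Proposition 4, the topology is reflexive, is not selectively pseudocompact and has only finite compact subsets; its dual is $(A,\mathcal T_G)$, which has the stated properties. By Step 1, $|A|=\sigma$. Let $Y$ be a basis of $G$. By (P1), any function from a countable subset of $Y$ to $\{0,1\}$ is the restriction of some $b(\cdot,a)$. So the functions $b(\cdot,a)|_Y$ form a countably full family, and $m(\kappa)\le|A|=\sigma$. In the same way (P2), applied on a basis of $A$, gives $m(\sigma)\le|G|=\kappa$. This proves part 1.

**Step 5: part 2.** If $G$ has a pseudocompact group topology, then $m(m(\kappa))\le\kappa$ by Lemma 9. If $m(m(\kappa))\le\kappa$, then $\sigma=m(\kappa)$ satisfies the condition in 1. The remaining implication is trivial. The set of weights is $\{\sigma:m(\kappa)\le\sigma,\ m(\sigma)\le\kappa\}$. If it contains $\sigma_1\le\sigma_2$ and $\sigma_1\le\sigma\le\sigma_2$, then $m(\kappa)\le\sigma_1\le\sigma$ and $m(\sigma)\le m(\sigma_2)\le\kappa$. So it is an interval, with least element $m(\kappa)$. $\square$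

## 7. Pseudocompact torsion groups: bounded exponent and the inequalities for $|p^kG_p|$

For an abelian group $G$, let $G_p$ be its $p$-primary component and $G[p]=\{x:px=0\}$. The *exponent* is the least $n\ge1$ with $nG=0$, if there is one. By Prüfer's theorem, an abelian group of finite exponent is a direct sum of finite cyclic groups.

**Theorem C (ZFC; all torsion abelian groups).** For an infinite torsion abelian group $G$ with $p$-primary components $G_p$ the following are equivalent:

* (a) $G$ admits a pseudocompact group topology;
* (b) $G$ admits a pseudocompact reflexive group topology which is not selectively pseudocompact, in which all countable subgroups are h-embedded and all compact subsets are finite;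
* (c) $G$ has finite exponent, and for every prime $p$ and $k\ge0$, with $\lambda=|p^kG_p|$, either $\lambda$ is finite or $m(m(\lambda))\le\lambda$.

To see what (c) says, compare two groups of size $\mathfrak c$. For $G=\mathbb Z(2)^{(\mathfrak c)}\oplus\mathbb Z(4)^{(\omega)}$ the group $2G\cong\mathbb Z(2)^{(\omega)}$ has size $\omega$, and $m(m(\omega))\ge\mathfrak c>\omega$, so (c) fails. For $G=\mathbb Z(2)^{(\omega)}\oplus\mathbb Z(4)^{(\mathfrak c)}$ both $G$ and $2G$ have size $\mathfrak c$, and $m(m(\mathfrak c))=\mathfrak c$, so (c) holds.

The implication (b)⇒(a) is trivial. We prove (a)⇒(c). Let $G$ be pseudocompact and torsion. By the Fact in Section 1, $G$ is dense in a compact abelian group $K$.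

**Step 1: the exponent is finite.** Suppose $\widehat K$ does not have finite exponent. Choosing for each $n$ some $\chi_n\in\widehat K$ with $n!\,\chi_n\ne0$, we get a countable subgroup $X_0=\langle\chi_n:n\ge 1\rangle$ of infinite exponent. Let $K_0=\operatorname{Hom}(X_0,\mathbb T)$ with the topology of pointwise convergence. It is compact and metrizable, and restriction makes it a quotient of $K=\operatorname{Hom}(\widehat K,\mathbb T)$ (onto because $\mathbb T$ is divisible). If $nK_0=0$, then every character of $X_0$ is trivial on $nX_0$; as characters separate points, $nX_0=0$, a contradiction. So $K_0$ has infinite exponent.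

A compact torsion abelian group has finite exponent. Indeed, it is the union of the closed subgroups $K_0[n]=\{x:nx=0\}$; by the Baire category theorem some $K_0[n]$ has interior, so it is open and of finite index $r$, and then $rn$ annihilates the group. Hence $K_0$ is not torsion. But the image of $G$ in $K_0$ is dense, and it is pseudocompact and metrizable, hence compact, hence equal to $K_0$. So $K_0$ is an image of a torsion group, a contradiction.

Thus $n\widehat K=0$ for some $n\ge1$. Then $\chi(nx)=1$ for all $x\in K$ and $\chi\in\widehat K$, so $nK=0$, and $nG=0$.

**Step 2: the groups $p^kG_p$ are pseudocompact.** Let $e=p^ne'$ be the exponent of $G$, with $p\nmid e'$. Multiplication by $e'$ annihilates $G_q$ for $q\ne p$ and is bijective on $G_p$. So $e'G=G_p$ and $p^kG_p=p^ke'G$. This is the image of $G$ under the continuous map $x\mapsto p^ke'x$, so it is pseudocompact in the subspace topology.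

**Step 3: the inequality for pseudocompact groups of finite exponent.** Let $P$ be infinite, pseudocompact and of finite exponent. Its completion $K$ is compact, of finite exponent by density, and so is $\widehat K$ of finite exponent. By Prüfer's theorem $\widehat K$ is a direct sum of finite cyclic groups, so $K\cong\prod_{i\in I}\mathbb Z(m_i)$ with $m_i\ge2$ and $\tau=|I|$ infinite. For countable $C\subset I$, the projection of $P$ to $\prod_{i\in C}\mathbb Z(m_i)$ is dense and, being pseudocompact and metrizable, compact; so it is everything. Fix surjections $s_i:\mathbb Z(m_i)\to\{0,1\}$ of sets. The functions $i\mapsto s_i(x_i)$, $x\in P$, form a countably full family in $\{0,1\}^I$: lift a given function $C\to\{0,1\}$ through the $s_i$ and realize the lift by an element of $P$. Hence $m(\tau)\le|P|\le|K|\le2^\tau$, and Lemma 9 gives $m(m(|P|))\le|P|$.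

Applying Step 3 to each infinite $p^kG_p$ we get (c).

## 8. Interpolating pairings for groups of finite exponent

For (c)⇒(b) we need a pairing with values in $\mathbb T$.

**Definition.** For abelian groups $G,A$ of finite exponent, a bilinear $b:G\times A\to\mathbb T$ is *$\omega$-perfect* if every homomorphism from a countable subgroup of $G$ to $\mathbb T$ is the restriction of some $b(\cdot,a)$, and every homomorphism from a countable subgroup of $A$ to $\mathbb T$ is the restriction of some $b(g,\cdot)$.

For Boolean groups this is the notion of Section 2. We use repeatedly that, since $\mathbb T$ is divisible, a homomorphism to $\mathbb T$ from a subgroup of an abelian group extends to the whole group.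

**Step A: finite sums of pairings.** *If $b_i:G_i\times A_i\to\mathbb T$ ($i=1,2$) are $\omega$-perfect, then so is $b((g_1,g_2),(a_1,a_2))=b_1(g_1,a_1)b_2(g_2,a_2)$ on $(G_1\oplus G_2)\times(A_1\oplus A_2)$. For finite $F$ the evaluation $F\times\widehat F\to\mathbb T$ is $\omega$-perfect.* A countable subgroup $H$ of $G_1\oplus G_2$ lies in $E_1\oplus E_2$, where $E_i\le G_i$ are its (countable) projections. Extend a given character of $H$ to a character $\chi$ of $E_1\oplus E_2$, and choose $a_i$ with $b_i(\cdot,a_i)=\chi|_{E_i}$ on $E_i$. Then $b(\cdot,(a_1,a_2))=\chi$ on $E_1\oplus E_2$. The other side is symmetric. For finite $F$, a character of a subgroup of $F$ extends to $F$, and a character of a subgroup of $\widehat F$ extends to $\widehat F$, where it is evaluation at a point of $F$ by duality.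

**Step B: one block.** *Let $q=p^j$ and $H=\bigoplus_{1\le k\le j}\mathbb Z(p^k)^{(\kappa_k)}$ with $\kappa:=\kappa_j$ infinite, $\kappa_k\le\kappa$ for all $k$, and $m(m(\kappa))\le\kappa$. Then there is an $\omega$-perfect pairing of $H$ with a free $\mathbb Z/q$-module.* The proof repeats Section 3, with values in the group $\mu_q\subset\mathbb T$ of $q$-th roots of unity.

First we replace Lemma 6. Let $V=\bigoplus_{i\in I}C_i$ be a direct sum of $\lambda\ge\omega$ non-trivial cyclic groups of orders dividing $q$. Then $\operatorname{Hom}(V,\mu_q)=\prod_{i\in I}\operatorname{Hom}(C_i,\mu_q)$, and each factor has $|C_i|\le q$ elements. Choose $\ell\geq 1$ with $2^\ell\ge q$, and surjections $\{0,1\}^\ell\to\operatorname{Hom}(C_i,\mu_q)$. Applied coordinatewise, these turn a function $I\times\ell\to\{0,1\}$ into an element of $\operatorname{Hom}(V,\mu_q)$. Since $|I\times\ell|=\lambda$, a countably full subset of $\{0,1\}^{I\times\ell}$ of size $m(\lambda)$ yields $D\subset\operatorname{Hom}(V,\mu_q)$ with $|D|\le m(\lambda)$. Every character of a countable subgroup of $V$ extends to a member of $D$: the subgroup lies in $\bigoplus_{i\in J}C_i$ with $J$ countable, the character extends to this subsum with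 values in $\mu_q$, the extension is a family in $\prod_{i\in J}\operatorname{Hom}(C_i,\mu_q)$, it lifts to a function $J\times\ell\to\{0,1\}$, and this function extends to a member of the countably full family.

Now the chain. Put $\sigma=m(\kappa)$, so $m(\sigma)\le\kappa$, and $\kappa,\sigma\ge\mathfrak c\ge\omega_1$. Let $G_0=H$, $A_0=(\mathbb Z/q)^{(\sigma)}$, and let $b_0$ be trivial; take unions at limits. Given stage $\alpha$, choose $D_\alpha\subset\operatorname{Hom}(G_\alpha,\mu_q)$ and $E_\alpha\subset\operatorname{Hom}(A_\alpha,\mu_q)$ as above, with $|D_\alpha|\le m(\kappa)=\sigma$ and $|E_\alpha|\le m(\sigma)\le\kappa$, and put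
$$G_{\alpha+1}=G_\alpha\oplus(\mathbb Z/q)^{(E_\alpha)},\qquad A_{\alpha+1}=A_\alpha\oplus(\mathbb Z/q)^{(D_\alpha)},$$
$$b_{\alpha+1}(g+u,a+v)=b_\alpha(g,a)\prod_{d\in D_\alpha}d(g)^{v_d}\prod_{e\in E_\alpha}e(a)^{u_e}.$$
The powers are well defined because $d(g)^q=e(a)^q=1$; the map is bilinear with values in $\mu_q$ and extends $b_\alpha$. At every stage, limit stages included,
$$G_\alpha=H\oplus\bigoplus_{\beta<\alpha}(\mathbb Z/q)^{(E_\beta)},\qquad A_\alpha=(\mathbb Z/q)^{(\sigma)}\oplus\bigoplus_{\beta<\alpha}(\mathbb Z/q)^{(D_\beta)}$$
are direct sums of $\kappa$, respectively $\sigma$, non-trivial cyclic groups of orders dividing $q$, so the choice of $D_\alpha$ and $E_\alpha$ is possible.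

At stage $\omega_1$ the pairing is $\omega$-perfect: a countable subgroup of $G_{\omega_1}$ lies in some $G_\alpha$ with $\alpha<\omega_1$; a character of it extends to some $d\in D_\alpha$; and the generator $v$ of the copy of $\mathbb Z/q$ indexed by $d$ satisfies $b(g,v)=d(g)$ on $G_\alpha$. The other side is the same. Moreover $A_{\omega_1}$ is a free $\mathbb Z/q$-module, and $G_{\omega_1}\cong H\oplus(\mathbb Z/q)^{(\rho)}$ with $\rho\le\kappa\cdot\omega_1=\kappa=\kappa_j$. Since $\kappa_j+\rho=\kappa_j$, we have $G_{\omega_1}\cong H$.

**Step C: cutting $G$ into blocks.** *If $G$ satisfies (c), there is an $\omega$-perfect $b:G\times A\to\mathbb T$ with $A$ of finite exponent.* Only finitely many $p$ have $G_p\ne0$. For each of them write $G_p=\bigoplus_{1\le k\le n}\mathbb Z(p^k)^{(\kappa_k)}$. Call $k$ *leading* if $\kappa_k$ is infinite and $\kappa_k>\kappa_i$ for all $i>k$. For a leading $k$,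
$$p^{k-1}G_p\cong\bigoplus_{i\ge k}\mathbb Z(p^{i-k+1})^{(\kappa_i)}$$
has cardinality $\kappa_k$, so $m(m(\kappa_k))\le\kappa_k$ by (c). Suppose $\kappa_i$ is infinite and $i$ is not leading. Then $\max_{l>i}\kappa_l\ge\kappa_i$. Let $k(i)$ be the largest index greater than $i$ at which this maximum is attained. Then $\kappa_{k(i)}$ is infinite and exceeds all $\kappa_l$ with $l>k(i)$, so $k(i)$ is leading, and $\kappa_{k(i)}\ge\kappa_i$. For each leading $k$, collect the summand $\mathbb Z(p^k)^{(\kappa_k)}$ and all $\mathbb Z(p^i)^{(\kappa_i)}$ with $\kappa_i$ infinite, $i$ not leading and $k(i)=k$. This is a block as in Step B with $j=k$ (the missing exponents have multiplicity $0$). The summands with $\kappa_i$ finite form a finite group. So $G$ is a direct sum of a finite group and finitely many blocks, and Steps A and B give the pairing.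

In the example $\mathbb Z(2)^{(\omega)}\oplus\mathbb Z(4)^{(\mathfrak c)}$ only $k=2$ is leading, $k(1)=2$, and the whole group is one block.

## 9. The topology $\mathcal T_A$ on a group of finite exponent

Let $G$ satisfy (c) and take $b:G\times A\to\mathbb T$ from Step C. If $e$ is the exponent of $G$, then $b(g,a)^e=b(eg,a)=1$, so $b$ has values in the finite group $\mu_e$. Let $\mathcal T_A$ be the coarsest topology on $G$ making all $b(\cdot,a)$ continuous, and define $\mathcal T_G$ on $A$ symmetrically. If $g\ne0$, some character of $\langle g\rangle$ is non-trivial at $g$, and it is the restriction of some $b(\cdot,a)$; likewise for $A$. So $b$ is nondegenerate on both sides and both topologies are Hausdorff. A base at $0$ in $G$ is formed by the open subgroups $N_F=\{g:b(g,a)=1\ \forall a\in F\}$, $F\subset A$ finite. We check the properties in (b).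

**Step 1: pseudocompactness.** Write $A=\bigoplus_{x\in X}\langle x\rangle$. The map $g\mapsto(b(g,\cdot)|_{\langle x\rangle})_{x\in X}$ embeds $(G,\mathcal T_A)$ topologically in $\prod_{x\in X}\operatorname{Hom}(\langle x\rangle,\mathbb T)$, a product of finite discrete groups, because every $b(\cdot,a)$ is a finite product of powers of the $b(\cdot,x)$. For countable $C\subset X$, an element of $\prod_{x\in C}\operatorname{Hom}(\langle x\rangle,\mathbb T)$ is a character of the countable group $\bigoplus_{x\in C}\langle x\rangle\le A$, so it is the restriction of some $b(g,\cdot)$. Lemma 2 applies. By symmetry $(A,\mathcal T_G)$ is pseudocompact as well.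

**Step 2: the dual is $A$.** Let $\chi$ be a continuous character of $G$. Some $N_F$ is mapped by $\chi$ into $\{z\in\mathbb T:\operatorname{Re}z>0\}$, which contains no non-trivial subgroup, so $\chi$ is trivial on $N_F$. The group $G/N_F$ embeds in $\mu_e^F$, so it is finite, and $\chi$ factors through it. The characters $b(\cdot,a)$ with $a\in\langle F\rangle$ form a subgroup of $\widehat{G/N_F}$ that separates the points of $G/N_F$; by duality for finite abelian groups it is all of $\widehat{G/N_F}$. So $\chi=b(\cdot,a)$ for some $a\in A$. Thus $\widehat G=A$ algebraically, by nondegeneracy, and $\omega$-perfectness says that all countable subgroups of $G$ are h-embedded. The same holds for $(A,\mathcal T_G)$.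

**Step 3: compact sets are finite.** *A topological abelian group $M$ of finite exponent with all countable subgroups h-embedded has no infinite compact subset.* The hypothesis passes to a subgroup $N\le M$ with the subspace topology: extend a character from a countable subgroup of $N$ to $M$ and restrict to $N$. We use induction on the number of prime factors, with multiplicity, of the exponent. The case $M=0$ is trivial.

Let $M$ have prime exponent $p$. If $M$ had an infinite compact subset, this subset would contain an infinite $\mathbb F_p$-independent sequence $\{x_n\}$, with an accumulation point $g$. Let $L=\operatorname{span}(\{g\}\cup\{x_n:n\in\mathbb N\})$, which is countable. Lemma 3, with $\mathbb F_p$ identified with the group of $p$-th roots of unity, gives a homomorphism $f:L\to\mathbb T$ with $f(g)=1$ and $f(x_n)=e^{2\pi i/p}$ for all but finitely many $n$. It extends to a continuous character $\chi$ of $M$, whose values are $p$-th roots of unity. So $\{x\in M:\chi(x)=1\}$ is an open neighborhood of $g$ containing $x_n$ for only finitely many $n$, a contradiction.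

In general, let a prime $p$ divide the exponent of $M$ and let $Q\subset M$ be compact. The exponent of $pM$ has one prime factor fewer, and $pQ\subset pM$ is compact, so $pQ$ is finite by induction. If $px=py$, then $y\in x+M[p]$. So $Q$ is covered by finitely many sets $Q\cap(x+M[p])$ with $x\in Q$. As $M[p]$ is closed, each of them is closed in $Q$, hence compact, and it is a translate of a compact subset of $M[p]$. The group $M[p]$ has exponent $p$, so these sets are finite by the prime case. Hence $Q$ is finite.

By Step 2 this applies to $(G,\mathcal T_A)$ and to $(A,\mathcal T_G)$.

**Step 4: reflexivity.** By Steps 2 and 3, $\widehat G$ is $A$ with the topology of pointwise convergence on $G$, and this is $\mathcal T_G$ since the values lie in the discrete group $\mu_e$. By symmetry, $\widehat{(A,\mathcal T_G)}=(G,\mathcal T_A)$, with $g$ identified with $b(g,\cdot)$. Under these identifications $\alpha_G$ is the identity, so it is a topological isomorphism.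

**Step 5: failure of selective pseudocompactness.** The group $A$ is infinite, since otherwise the infinite group $G$ would embed in the finite group $\mu_e^A$. As $A$ has finite exponent, it has finitely many non-zero primary components, so $A_p$ is infinite for some prime $p$. It is a direct sum of infinitely many non-trivial finite cyclic groups, so $A[p]$ is infinite. Choose $\mathbb F_p$-independent $a_0,a_1,\dots\in A[p]$, let $\zeta=e^{2\pi i/p}$, and let
$$U_n=\{x\in G:\ b(x,a_n)=\zeta,\ b(x,a_i)=1\text{ for }i<n\}.$$
This set is open, because $\mu_e$ is discrete. It is non-empty by $\omega$-perfectness, applied to the character of $\langle a_0,\dots,a_n\rangle$ that sends $a_n$ to $\zeta$ and $a_i$ to $1$ for $i<n$. Let $x_n\in U_n$ be arbitrary.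

The cosets $x_n+pG$ are $\mathbb F_p$-independent in $G/pG$. Indeed $b(pg,a_i)=b(g,pa_i)=1$, so $b(\cdot,a_i)$ factors through $G/pG$. If $\sum_{n\in F}c_nx_n\in pG$ with $F$ finite and not all $c_n$ divisible by $p$, let $k$ be the least index with $p\nmid c_k$. Then
$$1=b\Bigl(\sum_{n\in F}c_nx_n,a_k\Bigr)=\prod_{n\in F}b(x_n,a_k)^{c_n}=\zeta^{c_k},$$
because for $n<k$ the exponent $c_n$ is divisible by $p$ and $b(x_n,a_k)^p=1$, while for $n>k$ we have $b(x_n,a_k)=1$. But $\zeta^{c_k}\ne1$, a contradiction.

Now let $g\in G$ and $L=\langle g,x_0,x_1,\dots\rangle$, a countable group. The $\mathbb F_p$-space $L/(L\cap pG)$ embeds in $G/pG$, so the images of the $x_n$ in it are independent, and it is spanned by them and the image of $g$. Lemma 3 gives a homomorphism $f:L\to L/(L\cap pG)\to\langle\zeta\rangle$ with $f(g)=1$ and $f(x_n)=\zeta$ for all but finitely many $n$. By $\omega$-perfectness $f=b(\cdot,a)|_L$ for some $a\in A$. The open neighborhood $\{x\in G:b(x,a)=1\}$ of $g$ contains only finitely many $x_n$ (counted by index), so $g$ is not an accumulation point. Hence no selection $x_n\in U_n$ has an accumulation point.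

This proves (c)⇒(b), and with it Theorem C. $\blacksquare$

The implication (a)⇒(b) of Theorem C contains the following statement.

**Corollary (ZFC).** Every infinite pseudocompact torsion abelian group, in particular every infinite pseudocompact Boolean group, admits a pseudocompact reflexive group topology which is not selectively pseudocompact.
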